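\title{Threefolds in $\mathbb{P}^5$ with no apparent quadruple points lie on cubics}

\begin{abstract}
We prove that the $4$-secant lines of a smooth complex threefold $X\subset\mathbb{P}^5$ fail to fill $\mathbb{P}^5$ if and only if $X$ lies on a cubic hypersurface. If $X$ lies on no quadric, then the base locus of the cubics through $X$ is the union of $X$ and its $4$-secant lines. The proof projects $X$ from a point that lies on no $4$-secant line, obtains a globally generated bundle $G$ of rank $3$ on $\mathbb{P}^4$, and shows that $H^1(G^*)=0$ by combining a vanishing theorem for semismall maps with Hodge-index inequalities on $X$.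
\end{abstract}

\section{Four-secant lines and cubics}

We work over $\mathbb{C}$. Let $X\subset\mathbb{P}^5$ be a smooth irreducible projective threefold with ideal sheaf $\mathcal{I}_X$. A line $L\subset\mathbb{P}^5$ is \emph{$4$-secant} to $X$ if $L\subset X$ or if the scheme $L\cap X$ has length at least $4$. Let $S_4(X)\subset\mathbb{P}^5$ be the union of the $4$-secant lines. It is closed: the $4$-secant lines form a closed subset of the Grassmannian, because the dimension of $L\cap X$ and, where it is finite, its length are upper semicontinuous in $L$, and the lines of a closed family sweep out a closed set. We say that $X$ has \emph{no apparent quadruple points} if $S_4(X)\neq\mathbb{P}^5$. The name comes from projection. The fibers of the projection $X\to\mathbb{P}^4$ from a point $p\notin X$ are the schemes $L\cap X$ with $p\in L$, so the condition says that the projection from a general point has no quadruple points.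

The lines of $\mathbb{P}^5$ form an $8$-dimensional family, and meeting a subvariety of codimension $2$ is one condition. One therefore expects a $4$-dimensional family of $4$-secant lines, which should fill $\mathbb{P}^5$ with finitely many lines through a general point. When this fails, one looks for a reason. Here is one: a cubic form that vanishes on $X$ vanishes on a subscheme of length at least $4$ of any $4$-secant line, hence on the whole line. So
\begin{equation}\label{eq:easy}
\text{every cubic hypersurface that contains $X$ contains $S_4(X)$,}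
\end{equation}
and a threefold on a cubic has no apparent quadruple points. The question raised in \cite{Sierra} is whether there is a threefold with no apparent quadruple points and $H^0(\mathcal{I}_X(3))=0$. A priori the number of $4$-secant lines through a general point could vanish by a numerical accident, with no cubic behind it. We show that this does not happen.

\begin{theorem}\label{thm:A}
Let $X\subset\mathbb{P}^5$ be a smooth irreducible threefold. Then $S_4(X)\neq\mathbb{P}^5$ if and only if $H^0(\mathcal{I}_X(3))\neq 0$. In particular, there is no $X$ with $S_4(X)\neq\mathbb{P}^5$ and $H^0(\mathcal{I}_X(3))=0$.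
\end{theorem}

We deduce this from a statement about every point, not only a general one.

\begin{theorem}\label{thm:B}
Let $X\subset\mathbb{P}^5$ be a smooth irreducible threefold with $H^0(\mathcal{I}_X(2))=0$, and let $p\in\mathbb{P}^5\setminus X$. Then no $4$-secant line of $X$ passes through $p$ if and only if some cubic hypersurface contains $X$ and does not contain $p$. Equivalently, the base locus of $|\mathcal{I}_X(3)|$ is, as a set, exactly $X\cup S_4(X)$.
\end{theorem}

When $H^0(\mathcal{I}_X(3))=0$, Theorem~\ref{thm:B} says that every point of $\mathbb{P}^5\setminus X$ lies on a $4$-secant line. The ``if'' directions of both theorems follow from \eqref{eq:easy}.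

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
Suppose that $S_4(X)\neq\mathbb{P}^5$ and $H^0(\mathcal{I}_X(3))=0$. Then $H^0(\mathcal{I}_X(2))=0$, since a quadric times a linear form is a cubic. The proper closed sets $X$ and $S_4(X)$ do not cover $\mathbb{P}^5$, so there is a point $p\notin X\cup S_4(X)$. Theorem~\ref{thm:B} gives a cubic through $X$, a contradiction.
\end{proof}

\begin{remark}
``Cubic'' cannot be replaced by ``quadric'' in Theorem~\ref{thm:A}. A smooth complete intersection of two cubics lies on no quadric, and $S_4(X)\subset X$ by \eqref{eq:easy}.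
\end{remark}

It remains to prove the ``only if'' direction of Theorem~\ref{thm:B}. In Section~\ref{sec:proj} we project from $p$ and construct a bundle $G$ of rank $3$ on $\mathbb{P}^4$ such that $H^1(G^*)=0$ yields the cubic. In Section~\ref{sec:gg} we show that $G$ is globally generated. This alone does not give the vanishing, but Sections~\ref{sec:van} and~\ref{sec:dich} show that a globally generated bundle of rank $3$ with $H^1(G^*)\neq0$ has Chern classes of one of two very special forms. Section~\ref{sec:num} expresses the invariants of $X$ through these Chern classes, and Sections~\ref{sec:a} and~\ref{sec:b} exclude both forms.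

\medskip
\noindent\textbf{Notation.} We write $d=\deg X$, $H$ for the hyperplane class of $X$, $K=K_X$, and $h$ for the hyperplane class of $\mathbb{P}^4$. We use freely that $H^i(\mathbb{P}^n,\mathcal{O}(m))=0$ for $0<i<n$ and all $m$.

\section{Projection from $p$}\label{sec:proj}

\subsection*{The model case: curves in $\mathbb{P}^3$}
The dimension count of the introduction has an analogue two dimensions lower: the secant lines of a space curve are expected to fill $\mathbb{P}^3$, and they do not if the curve lies in a plane. The analogue of Theorem~\ref{thm:B} has a short proof that contains the main idea.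

Let $C\subset\mathbb{P}^3$ be a smooth curve of degree $d$, and let $p\notin C$ be a point such that every line through $p$ meets $C$ in length at most $1$. Take coordinates $y_0,y_1,y_2,w$ with $p=(0:0:0:1)$, and let $f\colon C\to\mathbb{P}^2$ be the projection. Its fibers have length at most $1$, so $\mathcal{O}_{\mathbb{P}^2}\to f_*\mathcal{O}_C$ is surjective. Thus $f$ embeds $C$ as a plane curve of degree $d$, and
\[
0\to\mathcal{O}(-d)\to\mathcal{O}\to f_*\mathcal{O}_C\to0
\]
is exact. Twist by $\mathcal{O}(1)$. Since $H^1(\mathbb{P}^2,\mathcal{O}(1-d))=0$, the section $w|_C$ of $\mathcal{O}_C(1)$ is the restriction of a linear form $g_1(y)$. So $C$ lies in the plane $w-g_1(y)=0$, which does not contain $p$.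

The bound on the length of the fibers gave generators of $f_*\mathcal{O}_C$, and the vanishing of one $H^1$ of the kernel expressed the next power of $w$ through these generators. For threefolds the generators are $1,w,w^2$ and the next power is $w^3$. The kernel now has rank $3$, and the vanishing of its $H^1$ is the whole difficulty.

\subsection*{The bundles $E$ and $G$}
From now on we assume
\begin{equation}\label{eq:hyp}
H^0(\mathcal{I}_X(2))=0\qquad\text{and}\qquad p\notin X\cup S_4(X),
\end{equation}
and we look for a cubic through $X$ that misses $p$. The first condition implies that $X$ is nondegenerate, that is, it lies in no hyperplane.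

Take coordinates $y_0,\dots,y_4,w$ with $p=(0:\dots:0:1)$, and let $f\colon X\to\mathbb{P}^4$ be the projection. Then $f^*\mathcal{O}(1)=\mathcal{O}_X(1)$. The fiber over $y$ is the scheme $X\cap L_y$, where $L_y$ is the line through $p$ that corresponds to $y$; it is finite, so $f$ is finite. If $\ell$ is a linear form in $y_0,\dots,y_4$ with $\ell(y)\neq0$, then $\tau=w/\ell$ is a coordinate on $L_y\setminus\{p\}\cong\mathbb{A}^1$. Since $p\notin S_4(X)$, the ring of functions on $f^{-1}(y)$ is a quotient of $\mathbb{C}[\tau]$ of dimension at most $3$, so it is spanned by $1,\tau,\tau^2$. This ring is the fiber of the sheaf $f_*\mathcal{O}_X$ at $y$. By Nakayama's lemma the map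
\[
F:=\mathcal{O}\oplus\mathcal{O}(-1)\oplus\mathcal{O}(-2)\xrightarrow{\ (1,\,w,\,w^2)\ }f_*\mathcal{O}_X
\]
is surjective. This is the only use of the hypothesis $p\notin S_4(X)$. Let $E$ be the kernel:
\begin{equation}\label{eq:E}
0\to E\to F\to f_*\mathcal{O}_X\to0 .
\end{equation}
Since $X$ is smooth and $f$ is finite, $f_*\mathcal{O}_X$ has depth $3$ at each closed point of its support. The Auslander--Buchsbaum formula on the regular local rings of dimension $4$ of $\mathbb{P}^4$ gives projective dimension $1$, so $E$ is locally free. Its rank is $3$, because $f_*\mathcal{O}_X$ is a torsion sheaf. Cubics are governed by $E(3)$, so we put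
\[
G:=E^*(-3),\qquad G^*=E(3).
\]

\begin{lemma}\label{lem:dict}
Assume \eqref{eq:hyp}.
\begin{enumerate}
\item[(1)] $H^0(E(2))=0$.
\item[(2)] If $H^1(G^*)=0$, then some cubic contains $X$ and does not contain $p$.
\item[(3)] There is a surjection $f^*G\to\mathcal{O}_X(K+2H)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Below, $g_i$ denotes a form of degree $i$ in $y_0,\dots,y_4$.

(1) A section of $E(2)$ is a triple $(g_2,g_1,g_0)$ such that the quadric $g_2+g_1w+g_0w^2$ vanishes on $X$. By \eqref{eq:hyp} the quadric is zero, and so is the triple.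

(2) If $H^1(E(3))=0$, then $H^0(F(3))\to H^0(\mathcal{O}_X(3))$ is surjective, so $w^3|_X=(g_3+g_2w+g_1w^2)|_X$ for some $g_1,g_2,g_3$. The cubic $w^3-g_1w^2-g_2w-g_3$ vanishes on $X$ and takes the value $1$ at $p$.

(3) Apply $\mathcal{H}om(-,\mathcal{O})$ to \eqref{eq:E}. Duality for the finite morphism $f$ gives $\mathcal{E}xt^1(f_*\mathcal{O}_X,\omega_{\mathbb{P}^4})=f_*\omega_X$, and $\omega_{\mathbb{P}^4}=\mathcal{O}(-5)$. We obtain $0\to F^*\to E^*\to (f_*\omega_X)(5)\to0$, hence a surjection $G\to f_*(\omega_X(2))$. Pull it back to $X$ and compose with $f^*f_*(\omega_X(2))\to\omega_X(2)$, which is surjective because $f$ is finite.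
\end{proof}

\begin{example}\label{ex:ci}
Let $X$ be a smooth complete intersection of a cubic $Y$ with $p\notin Y$ and a hypersurface of degree $m$. The equation of $Y$ is monic of degree $3$ in $w$, so the projection $Y\to\mathbb{P}^4$ pushes $\mathcal{O}_Y$ forward to $F$. Pushing forward $0\to\mathcal{O}_Y(-m)\to\mathcal{O}_Y\to\mathcal{O}_X\to0$ gives $E=F(-m)$, so
\[
G=\mathcal{O}(m-3)\oplus\mathcal{O}(m-2)\oplus\mathcal{O}(m-1).
\]
This bundle is globally generated exactly when $m\geq3$, that is, when $X$ lies on no quadric.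
\end{example}

\section{The bundle $G$ is globally generated}\label{sec:gg}

We know $E$ only through \eqref{eq:E}, which computes its cohomology from that of $\mathcal{O}_X(t)$. The tool that turns cohomology into positivity is Castelnuovo--Mumford regularity: a coherent sheaf $\mathcal{G}$ on $\mathbb{P}^n$ with $H^i(\mathcal{G}(-i))=0$ for all $i>0$ is globally generated. We use three facts about $X$.
\begin{itemize}
\item Kodaira vanishing: $H^i(X,\mathcal{O}_X(-1))=0$ for $i<3$.
\item Barth's theorem \cite{Barth}: $H^1(X,\mathbb{C})=0$. By the Hodge decomposition, $H^1(\mathcal{O}_X)=0$.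
\item Zak's theorem \cite{Zak}: a smooth nondegenerate variety of dimension $n$ in $\mathbb{P}^N$ with $n>\frac23(N-1)$ is linearly normal. Since $3>\frac83$, the map $H^0(\mathcal{O}_{\mathbb{P}^5}(1))\to H^0(\mathcal{O}_X(1))$ is surjective.
\end{itemize}

\begin{proposition}\label{prop:gg}
Assume \eqref{eq:hyp}. Then $G$ and $\mathcal{O}_X(A)$, where $A:=K+2H$, are globally generated. In particular $A$ is nef.
\end{proposition}

\begin{proof}
By Serre duality, $H^i(G(-i))$ is dual to $H^{4-i}(G^*(i-5))=H^{4-i}(E(i-2))$. We use the cohomology sequences of the twists of \eqref{eq:E}.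
\begin{itemize}
\item $i=1$: $H^3(E(-1))$ lies between $H^2(\mathcal{O}_X(-1))=0$ and $H^3(F(-1))=0$.
\item $i=2$: $H^2(E)$ lies between $H^1(\mathcal{O}_X)=0$ and $H^2(F)=0$.
\item $i=3$: since $H^1(F(1))=0$, the group $H^1(E(1))$ is the cokernel of $H^0(F(1))\to H^0(\mathcal{O}_X(1))$. The image is spanned by $y_0,\dots,y_4,w$, so the cokernel vanishes by linear normality.
\item $i=4$: $H^0(E(2))=0$ by Lemma~\ref{lem:dict}(1).
\end{itemize}
So $G$ is globally generated, and $\mathcal{O}_X(A)$ is a quotient of $f^*G$ by Lemma~\ref{lem:dict}(3).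
\end{proof}

The hypothesis $H^0(\mathcal{I}_X(2))=0$ enters in the cases $i=3$, through nondegeneracy, and $i=4$. Example~\ref{ex:ci} with $m=2$ shows that $G$ need not be globally generated without it.

\section{A vanishing theorem for semismall maps}\label{sec:van}

A globally generated bundle $G$ gives a globally generated line bundle on its projectivization, and we shall rewrite $H^1(G^*)$ as the cohomology of differential forms twisted by the inverse of that line bundle. The line bundle need not be ample, so we need a vanishing theorem that tolerates positive-dimensional fibers, provided they are not too many.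

Let $V$ be a smooth projective variety of pure dimension $n$, not necessarily connected, and let $\varphi\colon V\to\mathbb{P}^N$ be a morphism. The sets $B_k=\{b\in\mathbb{P}^N:\dim\varphi^{-1}(b)\geq k\}$, for $k\geq0$, are closed. We call $\varphi$ \emph{semismall} if $2k+\dim B_k\leq n$ whenever $B_k\neq\emptyset$. Finite maps are semismall. The blow-up of a point in $\mathbb{P}^2$ is semismall ($2+0\leq2$), and the blow-up of a point in $\mathbb{P}^3$ is not ($4+0>3$).

\begin{lemma}\label{lem:van}
If $\varphi$ is semismall and $\mathcal{L}=\varphi^*\mathcal{O}(1)$, then $H^j(V,\Omega^i_V\otimes\mathcal{L}^{-1})=0$ for $i+j<n$.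
\end{lemma}

For finite $\varphi$ and $i=0$ this is a case of Kodaira vanishing. The proof uses Artin vanishing: if $\mathcal{C}$ is a constructible sheaf of $\mathbb{C}$-vector spaces on an affine variety of dimension $m$, then $H^s(\mathcal{C})=0$ for $s>m$. Semismallness is the condition under which Artin vanishing yields a Lefschetz theorem for a member of $|\mathcal{L}|$.

\begin{proof}
We use induction on $n$; for $n=0$ there is nothing to prove. Let $\Pi\subset\mathbb{P}^N$ be a general hyperplane, $D=\varphi^{-1}(\Pi)$ and $U=V\setminus D$, so that $\mathcal{L}=\mathcal{O}_V(D)$. By Bertini's theorem $D$ is smooth of pure dimension $n-1$. The fibers of $\varphi|_D$ are full fibers of $\varphi$, so the sets $B_k$ for $\varphi|_D$ are the sets $B_k\cap\Pi$, each empty or of dimension at most $\dim B_k-1$. Hence $\varphi|_D$ is semismall.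

\emph{Topology.} The map $U\to\mathbb{P}^N\setminus\Pi$ is proper, so $R^t\varphi_*\mathbb{C}$ is constructible with stalk $H^t(\varphi^{-1}(b),\mathbb{C})$ at $b$. The stalk vanishes if $t>2\dim\varphi^{-1}(b)$. So the sheaf is supported on $B_{\lceil t/2\rceil}\setminus\Pi$, which is affine of dimension at most $n-2\lceil t/2\rceil\leq n-t$. By Artin vanishing, $H^s(R^t\varphi_*\mathbb{C})=0$ for $s+t>n$, and the Leray spectral sequence gives $H^m(U,\mathbb{C})=0$ for $m>n$. By Poincar\'e duality $H^m_c(U,\mathbb{C})=0$ for $m<n$. The sequence $H^m_c(U)\to H^m(V)\to H^m(D)\to H^{m+1}_c(U)$ shows that $H^m(V)\to H^m(D)$ is bijective for $m<n-1$ and injective for $m=n-1$. Restriction respects the Hodge decomposition, so $H^j(\Omega^i_V)\to H^j(\Omega^i_D)$ is bijective for $i+j<n-1$ and injective for $i+j=n-1$.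

\emph{Logarithmic forms.} If $D=\{x=0\}$ locally, the sections of $\Omega^i_V(\log D)$ are the forms $\frac{dx}{x}\wedge\eta+\theta$ with $\eta,\theta$ regular. Multiplying by $x$ gives the forms $dx\wedge\eta+x\theta$, which are those that restrict to zero on $D$. The residue map sends $\frac{dx}{x}\wedge\eta+\theta$ to $\eta|_D$ and has kernel $\Omega^i_V$. So we have exact sequences
\begin{gather*}
0\to\Omega^i_V(\log D)(-D)\to\Omega^i_V\to\Omega^i_D\to0,\\
0\to\Omega^i_V(-D)\to\Omega^i_V(\log D)(-D)\to\Omega^{i-1}_D\otimes\mathcal{L}^{-1}|_D\to0 .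
\end{gather*}
Let $i+j<n$. Restriction to $D$ is surjective on $H^{j-1}(\Omega^i_V)$ and injective on $H^j(\Omega^i_V)$, so the first sequence gives $H^j(\Omega^i_V(\log D)(-D))=0$. By induction $H^{j-1}(D,\Omega^{i-1}_D\otimes\mathcal{L}^{-1})=0$, because $(i-1)+(j-1)<n-1$. The second sequence gives $H^j(\Omega^i_V(-D))=0$.
\end{proof}

\section{Globally generated bundles with $H^1(G^*)\neq0$}\label{sec:dich}

In this section $X$ plays no role. We recall the behavior of general sections of a globally generated bundle $W$ of rank $r$ on $\mathbb{P}^4$. The locus where $k\leq r$ general sections become linearly dependent is empty or of pure codimension $r-k+1$, and its class is $c_{r-k+1}(W)$; for $k=1$ it is also smooth. Hence each $c_i(W)$ is a nonnegative multiple of $h^i$, and the locus is empty when its class is zero.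

In rank $2$, global generation suffices for the vanishing we want.

\begin{lemma}\label{lem:rk2}
If $R$ is a globally generated bundle of rank $2$ on $\mathbb{P}^4$, then $H^1(R^*)=0$.
\end{lemma}

\begin{proof}
Let $\det R=\mathcal{O}(r)$, and let $Y$ be the zero scheme of a general section. The Koszul complex gives $0\to\mathcal{O}(-r)\to R^*\to\mathcal{I}_Y\to0$, so $H^1(R^*)$ injects into $H^1(\mathcal{I}_Y)$. If $Y$ is empty, then $\mathcal{I}_Y=\mathcal{O}$ and $H^1(\mathcal{I}_Y)=0$. Otherwise $Y$ is a smooth surface. Its irreducible components are disjoint, and any two surfaces in $\mathbb{P}^4$ meet, so $Y$ is irreducible. Then $H^0(\mathcal{O}_Y)=\mathbb{C}$, and again $H^1(\mathcal{I}_Y)=0$.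
\end{proof}

In rank $3$ the statement is false.

\begin{example}\label{ex:rk3}
Let $\mathbb{P}^4$ be the space of lines in $T=\mathbb{C}^5$, let $Q=(T\otimes\mathcal{O})/\mathcal{O}(-1)$, and let $W=\Lambda^2Q$, a globally generated bundle of rank $6$. The sequences $0\to Q(-1)\to\Lambda^2T\otimes\mathcal{O}\to W\to0$ and $0\to\mathcal{O}(-2)\to T\otimes\mathcal{O}(-1)\to Q(-1)\to0$ give
\[
c(W)=\frac{1-2h}{(1-h)^5}=(1-2h)(1+5h+15h^2+35h^3+70h^4)=1+3h+5h^2+5h^3 .
\]
As $c_4(W)=0$, three general sections are everywhere independent, and $G_0=W/\mathcal{O}^3$ is a globally generated bundle of rank $3$ with Chern classes $3h,5h^2,5h^3$. A section of $W^*\subset\Lambda^2T^*\otimes\mathcal{O}$ is an alternating form on $T$ whose kernel contains every vector, so $H^0(W^*)=0$. Then $0\to G_0^*\to W^*\to\mathcal{O}^3\to0$ gives $\mathbb{C}^3\subset H^1(G_0^*)$.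
\end{example}

What remains true is that $H^1(G^*)\neq0$ forces a strong relation among the Chern classes.

\begin{proposition}\label{prop:dich}
Let $G$ be a globally generated bundle of rank $3$ on $\mathbb{P}^4$ with $c_i(G)=e_ih^i$, and put $a=e_1$. If $H^1(G^*)\neq0$, then $a,e_2,e_3>0$ and one of the following holds:
\begin{enumerate}
\item[(a)] $2ae_3=3a^2e_2-a^4-e_2^2$;
\item[(b)] there are integers $u,v\geq1$ with $u^2>uv+v^2$ such that $a=u+v$, $e_2=v(2u+v)$ and $e_3=ve_2$.
\end{enumerate}
\end{proposition}

The bundle $G_0$ of Example~\ref{ex:rk3} is of type (b) with $(u,v)=(2,1)$.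

\begin{proof}
\emph{Step 1: positivity.} If $e_3=0$, a general section of $G$ vanishes nowhere, and its cokernel $R$ is globally generated of rank $2$. The dual sequence $0\to R^*\to G^*\to\mathcal{O}\to0$ and Lemma~\ref{lem:rk2} give $H^1(G^*)=0$. So $e_3>0$. Next, the Schur polynomial $c_1c_2-c_3$ is nonnegative: in terms of Chern roots it equals $(x_1+x_2)(x_1+x_3)(x_2+x_3)=c_3(\Lambda^2G)$, and $\Lambda^2G$ is globally generated. Hence $ae_2\geq e_3>0$, and $a,e_2>0$.

\emph{Step 2: passage to $\mathbb{P}(G)$.} Let $\rho\colon V=\mathbb{P}(G)\to\mathbb{P}^4$ be the bundle of rank-one quotients, so $\dim V=6$, and let $\rho^*G\to\zeta$ be the tautological quotient, so $\rho_*\zeta=G$ and $R^i\rho_*\zeta=0$ for $i>0$. The line bundle $\zeta$ is globally generated; let $\varphi\colon V\to\mathbb{P}^N$ be the morphism given by $|\zeta|$. Since $H^0(G)$ maps onto each fiber of $G$, the map $\varphi$ embeds each fiber of $\rho$ as a plane.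

We claim that $\varphi$ is not semismall. By Serre duality $H^1(G^*)^*=H^3(\mathbb{P}^4,\omega_{\mathbb{P}^4}\otimes G)=H^3(V,\rho^*\omega_{\mathbb{P}^4}\otimes\zeta)$, and $\rho^*\omega_{\mathbb{P}^4}$ is a subbundle of $\Omega^4_V$, which is why we look at $4$-forms. The sequence $0\to\rho^*\Omega^1_{\mathbb{P}^4}\to\Omega^1_V\to\Omega^1_{V/\mathbb{P}^4}\to0$ induces a filtration of $\Omega^4_V$ with quotients $\rho^*\Omega^{4-j}_{\mathbb{P}^4}\otimes\Omega^j_{V/\mathbb{P}^4}$ for $j=0,1,2$. On $\mathbb{P}^2$ all cohomology of $\Omega^2(1)=\mathcal{O}(-2)$ vanishes. So does all cohomology of $\Omega^1(1)$, because in the Euler sequence $0\to\Omega^1(1)\to\mathcal{O}^3\to\mathcal{O}(1)\to0$ the last map is bijective on sections. After twisting by $\zeta$, the quotients with $j=1,2$ therefore have no direct images under $\rho$ and no cohomology. Thus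
\[
H^3(V,\Omega^4_V\otimes\zeta)\cong H^3(V,\rho^*\omega_{\mathbb{P}^4}\otimes\zeta)\cong H^1(\mathbb{P}^4,G^*)^*\neq0 .
\]
Since $(\Omega^4_V)^*\otimes\omega_V=\Omega^2_V$, the left side is dual to $H^3(V,\Omega^2_V\otimes\zeta^{-1})$. As $2+3<6$, Lemma~\ref{lem:van} proves the claim.

\emph{Step 3: the fibers of $\varphi$ have dimension at most $2$.} Let $\Phi$ be an irreducible subvariety of a fiber, of dimension $m$. Then $\rho$ is injective on $\Phi$, because $\varphi$ is injective on the fibers of $\rho$; so $h^m\cdot\Phi>0$, where $h$ also denotes $\rho^*h$. The bundle $\rho^*G|_\Phi$ has the trivial quotient $\zeta|_\Phi$, so $c_3(\rho^*G|_\Phi)=0$. If $m\geq3$, then $0=c_3(\rho^*G)\,h^{m-3}\cdot\Phi=e_3\,(h^m\cdot\Phi)>0$, a contradiction.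

\emph{Step 4: a contracted divisor.} We write $\zeta$ also for its first Chern class. The kernel of $\rho^*G\to\zeta$ has rank $2$, so $\rho^*G\otimes\zeta^{-1}$ has a trivial quotient and vanishing $c_3$; this gives $\zeta^3=a\zeta^2h-e_2\zeta h^2+e_3h^3$. Together with $\zeta^2h^4=1$ and $h^5=0$ we get $\zeta^3h^3=a$ and
\begin{align*}
s_2&:=\zeta^4h^2=a^2-e_2,\\
s_3&:=\zeta^5h=as_2-e_2a+e_3=a^3-2ae_2+e_3,\\
s_4&:=\zeta^6=as_3-e_2s_2+e_3a=a^4-3a^2e_2+e_2^2+2ae_3 .
\end{align*}
We have $s_4\geq0$ since $\zeta$ is globally generated, and $s_4=0$ is case (a). Assume $s_4>0$. Then $\dim\varphi(V)=6$, so $\varphi^{-1}(B_1)$ is a proper closed subset of $V$. It has dimension at most $5$ and fibers of dimension at least $1$ over $B_1$, so $\dim B_1\leq4$. The semismallness inequality thus holds for $k=0,1$, and $B_k=\emptyset$ for $k\geq3$ by Step 3. So it fails for $k=2$: some component $B$ of $B_2$ has dimension at least $3$. From $\dim B+2\leq\dim\varphi^{-1}(B)\leq5$ we see that $\dim B=3$ and that $\varphi^{-1}(B)$ contains a prime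 divisor $Z$.

The Picard group of $V$ is generated by $\zeta$ and $h$. Write $Z\equiv\lambda\zeta+\mu h$; then $(\lambda,\mu)\neq(0,0)$ since $Z$ is effective and nonzero. Four general hyperplanes of $\mathbb{P}^N$ have no common point on $B$, so $\zeta^5Z=\zeta^4hZ=0$. This reads $\lambda s_4+\mu s_3=0$ and $\lambda s_3+\mu s_2=0$, hence $s_3^2=s_2s_4$. Expanding,
\begin{align*}
s_3^2&=a^6-4a^4e_2+4a^2e_2^2+2a^3e_3-4ae_2e_3+e_3^2,\\
s_2s_4&=a^6-4a^4e_2+4a^2e_2^2+2a^3e_3-2ae_2e_3-e_2^3,
\end{align*}
so $e_3^2-2ae_2e_3+e_2^3=0$.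

\emph{Step 5: solving the relation.} Dividing by $e_2^2$, the rational number $v=e_3/e_2>0$ satisfies $v^2-2av+e_2=0$. A rational root of a monic integer polynomial is an integer, so $v\geq1$. By Step 1, $u:=a-v\geq0$. Then $e_2=v(2a-v)=v(2u+v)$, $e_3=ve_2$, and
\[
s_3=a^3-(2a-v)e_2=(u+v)^3-v(2u+v)^2=u(u^2-uv-v^2).
\]
Finally $s_3>0$. Indeed, take $x\in V\setminus\varphi^{-1}(B_1)$ and a hyperplane $\Lambda\subset\mathbb{P}^4$ through $\rho(x)$. The irreducible fivefold $\rho^{-1}(\Lambda)$ has class $h$, and the fiber of $\varphi$ through its point $x$ is finite, so its image has dimension $5$ and $\zeta^5h>0$. With $u\geq0$ this gives $u\geq1$ and $u^2>uv+v^2$.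
\end{proof}

\begin{remark}
Example~\ref{ex:ci} shows both mechanisms of the proof. For $m\geq4$ the class $\zeta-h$ is nef, since $G(-1)$ is globally generated. A curve contracted by $\varphi$ then has degree $0$ against $h$, so it lies in a fiber of $\rho$, which is impossible. Thus $\varphi$ is finite and Lemma~\ref{lem:van} applies. For $m=3$ the quotient $G\to\mathcal{O}$ defines a section of $\rho$ that $\varphi$ contracts to a point, so $\varphi$ is not semismall; here $e_3=0$, and the vanishing comes from Step 1.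
\end{remark}

\section{The invariants of $X$ in terms of $G$}\label{sec:num}

We return to the bundle $G$ attached to $X$ and $p$. By Example~\ref{ex:rk3}, we must now use that $G$ comes from a smooth threefold in $\mathbb{P}^5$. The sequence \eqref{eq:E} determines the Hilbert polynomial of $X$, and in codimension $2$ the self-intersection formula then determines all intersection numbers of $H$ and $K$. Since $H$ and $A=K+2H$ are both nef, we work with
\[
\alpha_j:=H^{3-j}A^j,\qquad \alpha_0=d .
\]
Factor $1+az+e_2z^2+e_3z^3=\prod_{i=1}^3(1+x_iz)$ with $x_i\in\mathbb{C}$, and let $P_k=\sum_i x_i^k$. Each $x_i$ is a root of $x^3-ax^2+e_2x-e_3$, which gives, with $b:=P_2$,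
\begin{equation}\label{eq:newton}
P_1=a,\qquad b=a^2-2e_2,\qquad P_3=ab-ae_2+3e_3,\qquad P_4=aP_3-e_2b+ae_3 .
\end{equation}

\begin{lemma}\label{lem:inv}
Let $S\subset X$ be a smooth hyperplane section. Then $d=a+6$,
\begin{equation}\label{eq:chi}
\chi(\mathcal{O}_S)=1+\tfrac16(P_3+3b+2a),\qquad \chi(\mathcal{O}_X)=1-\tfrac1{24}(P_4+2P_3-b-2a),
\end{equation}
and
\begin{equation}\label{eq:alpha}
\begin{aligned}
\alpha_1&=b+3a+4,\\
\alpha_2&=P_3+\tfrac52b+\tfrac12a^2+3a+1,\\
\alpha_3&=P_4+2P_3+ab+2b+a^2+a .
\end{aligned}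
\end{equation}
\end{lemma}

\begin{proof}
The Hirzebruch--Riemann--Roch formula is additive in the Chern roots, and $\chi(\mathcal{O}_{\mathbb{P}^4}(m))=\binom{m+4}{4}$ as a polynomial in $m$. The roots of $E(t)=G^*(t-3)$ are $(t-3-x_i)h$, so \eqref{eq:E} gives
\[
\chi(\mathcal{O}_X(t))=\binom{t+4}4+\binom{t+3}4+\binom{t+2}4-\sum_i\binom{t+1-x_i}4 .
\]
Cutting with a hyperplane replaces a Hilbert polynomial $\Psi(t)$ by $\Psi(t)-\Psi(t-1)$, and $\binom{y}{k}-\binom{y-1}{k}=\binom{y-1}{k-1}$. Let $C\subset S$ be a smooth curve section. We cut zero, one, two and three times and set $t=0$. The terms from $F$ contribute $1,1,1$ and $1+0-1=0$, so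
\begin{align*}
\chi(\mathcal{O}_X)&=1-\sum_i\tbinom{1-x_i}{4}=1-\tfrac1{24}\sum_i(x_i-1)x_i(x_i+1)(x_i+2),\\
\chi(\mathcal{O}_S)&=1-\sum_i\tbinom{-x_i}{3}=1+\tfrac16\sum_ix_i(x_i+1)(x_i+2),\\
\chi(\mathcal{O}_C)&=1-\sum_i\tbinom{-1-x_i}{2}=1-\tfrac12\sum_i(x_i+1)(x_i+2)=-\tfrac12(b+3a+4),\\
d&=\sum_i(x_i+2)=a+6 .
\end{align*}
This proves \eqref{eq:chi}. By adjunction $K_C=A|_C$, so $\alpha_1=-2\chi(\mathcal{O}_C)=b+3a+4$.

Let $N$ be the normal bundle of $X$. From $c(T_X)c(N)=(1+H)^6$ we get $c_1(N)=6H+K$ and $c_2(X)=15H^2+K(6H+K)-c_2(N)$. The self-intersection formula gives $c_2(N)=dH^2$. Substituting $K=A-2H$,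
\[
c_2(X)=(7-d)H^2+2HA+A^2 .
\]
On $S$ we have $K_S=(A-H)|_S$ and $c_2(S)=Hc_2(X)+(A-H)H^2$, from $c(T_X|_S)=c(T_S)(1+H)$. Hence $K_S^2=\alpha_2-2\alpha_1+d$ and $c_2(S)=(7-d)d+3\alpha_1+\alpha_2-d$. Noether's formula $12\chi(\mathcal{O}_S)=K_S^2+c_2(S)$ gives
\[
2\alpha_2=12\chi(\mathcal{O}_S)-\alpha_1+d(d-7)=(12+2P_3+6b+4a)-(b+3a+4)+(a+6)(a-1).
\]
On $X$, Riemann--Roch gives $-24\chi(\mathcal{O}_X)=Kc_2(X)=\alpha_3-(d-3)\alpha_1+2d(d-7)$, so
\[
\alpha_3=(P_4+2P_3-b-2a-24)+(a+3)(b+3a+4)-2(a+6)(a-1).
\]
Collecting terms gives \eqref{eq:alpha}.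
\end{proof}

As a check, the complete intersection of two cubics has roots $0,1,2$, so $(a,b,P_3,P_4)=(3,5,9,17)$ and $(\alpha_1,\alpha_2,\alpha_3)=(18,36,72)$, in agreement with $d=9$ and $A=2H$.

\begin{lemma}\label{lem:ineq}
We have $\alpha_j\geq0$ for all $j$, and
\[
\text{\rm(i) }\alpha_1^2\geq d\alpha_2,\qquad\text{\rm(ii) }\alpha_2^2\geq\alpha_1\alpha_3,\qquad\text{\rm(iii) }\alpha_1^3\geq d^2\alpha_3,\qquad\text{\rm(iv) }\chi(\mathcal{O}_X)\leq\chi(\mathcal{O}_S).
\]
\end{lemma}

\begin{proof}
Intersection numbers of nef divisors are nonnegative. The Hodge-index (Khovanskii--Teissier) inequality for nef divisors $D_1,D_2$ on a smooth projective threefold states that $(D_1^2D_2)^2\geq(D_1^3)(D_1D_2^2)$. The choices $(D_1,D_2)=(H,A)$ and $(A,H)$ give (i) and (ii). Together they give $\alpha_1^4\geq d^2\alpha_2^2\geq d^2\alpha_1\alpha_3$, which is (iii) if $\alpha_1>0$. If $\alpha_1=0$, a member of $|A|$ is an effective divisor of degree $0$, hence zero, so $\alpha_3=0$ and (iii) holds.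

For (iv) use $0\to\mathcal{O}_X(-1)\to\mathcal{O}_X\to\mathcal{O}_S\to0$. Kodaira vanishing and $H^1(\mathcal{O}_X)=0$ give $h^0(\mathcal{O}_S)=1$, $h^1(\mathcal{O}_S)=0$ and $h^2(\mathcal{O}_X)\leq h^2(\mathcal{O}_S)$. So $\chi(\mathcal{O}_X)\leq1+h^2(\mathcal{O}_X)\leq1+h^2(\mathcal{O}_S)=\chi(\mathcal{O}_S)$.
\end{proof}

\section{Case (a) is impossible}\label{sec:a}

Suppose that $a>0$ and $2ae_3=3a^2e_2-a^4-e_2^2$. Positivity of $\alpha_2$ and $\alpha_3$ will bound $a$, and integrality will remove almost all remaining values.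

If $a$ is odd, the right side is congruent to $e_2-1-e_2$ modulo $2$, so it is odd, a contradiction. So $a$ is even. Reducing modulo $2$ again shows that $e_2$ is even, hence
\[
b=a^2-2e_2\equiv0\pmod 4 .
\]
Substituting $e_2=\frac12(a^2-b)$ in the relation gives $ae_3=\frac18(a^4-4a^2b-b^2)$. By \eqref{eq:newton},
\begin{align*}
aP_3&=a^2b-\tfrac12a^2(a^2-b)+\tfrac38(a^4-4a^2b-b^2)=-\tfrac18(a^4+3b^2),\\
P_4&=-\tfrac18(a^4+3b^2)-\tfrac12(a^2-b)b+\tfrac18(a^4-4a^2b-b^2)=-a^2b .
\end{align*}
By \eqref{eq:alpha}, the inequalities $\alpha_3\geq0$ and $8a\alpha_2\geq0$ read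
\begin{gather}
(a^2-a-2)\,b\leq a^2+a-\frac{a^3}4-\frac{3b^2}{4a},\label{eq:a3}\\
a^4\leq4a^3+24a^2+8a+20ab-3b^2 .\label{eq:a2}
\end{gather}

\emph{$a\geq6$.} Here $a^2+a-\frac{a^3}{4}=\frac a4(4a+4-a^2)<0$ and $a^2-a-2>0$, so \eqref{eq:a3} gives $b<0$, hence $b\leq-4$. Then $20ab-3b^2\leq-80a-48$, and \eqref{eq:a2} gives $a^4-4a^3-24a^2+72a\leq-48$. The left side equals $a(a-6)(a^2+2a-12)\geq0$, a contradiction.

\emph{$a=4$.} Inequality \eqref{eq:a3} gives $10b\leq4$, so $b\leq0$. Inequality \eqref{eq:a2} reads $416+80b-3b^2\geq0$, which fails for $b\leq-8$. So $b\in\{0,-4\}$ and $e_2\in\{8,10\}$. The relation $8e_3=48e_2-256-e_2^2$ gives $8e_3=124$ for $e_2=10$, which is impossible. So $b=0$, $P_3=-8$, $P_4=0$, and \eqref{eq:chi} gives $\chi(\mathcal{O}_S)=1$ and $\chi(\mathcal{O}_X)=2$. This contradicts (iv).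

\emph{$a=2$.} Inequality \eqref{eq:a3} reads $3b^2\leq32$, so $b=0$ and $P_3=-1$. Then $\chi(\mathcal{O}_S)=\frac32$, which is not an integer.

\section{Case (b) is impossible}\label{sec:b}

Suppose that $a=u+v$, $e_2=v(2a-v)$ and $e_3=ve_2$, with integers $u,v\geq1$ and $u^2>uv+v^2$. By \eqref{eq:newton}, $P_3=ab-e_2(a-3v)$ and
\[
P_4=(a^2-e_2)b-a^2e_2+4ave_2=b^2+e_2(b-a^2+4av)=b^2+2e_2(2av-e_2)=b^2+2e_2v^2 .
\]
Using $\frac12a^2=\frac12b+e_2$, we get from \eqref{eq:alpha}
\begin{equation}\label{eq:alphab}
\begin{aligned}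
\alpha_1&=b+3a+4,\\
\alpha_2&=(a+3)b-e_2(a-3v-1)+3a+1,\\
\alpha_3&=b^2+(3a+2)b+a^2+a+2e_2(v^2+3v-a).
\end{aligned}
\end{equation}
The term $2e_2(v^2+3v-a)$ makes $\alpha_3$ large when $v$ is comparable with $a$, and then (ii) or (iii) should fail. When $v$ is small relative to $u$ we use (i) instead. We split at $u=3v$.

\subsection*{The range $u\geq3v+1$}
Write $u=3v+k$ with $k\geq1$. Then $a=4v+k$, $e_2=7v^2+2kv$, $b=2v^2+4kv+k^2$, and \eqref{eq:alphab} gives
\begin{align*}
d&=4v+(k+6),\\
\alpha_1&=2v^2+(4k+12)v+(k^2+3k+4),\\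
\alpha_2&=v^3+(9k+13)v^2+(6k^2+14k+12)v+(k+1)^3 .
\end{align*}
Both $\alpha_1^2$ and $d\alpha_2$ have leading term $4v^4$. The other coefficients are as follows.
\[
\begin{array}{c|c|c|c}
 & \alpha_1^2 & d\alpha_2 & \alpha_1^2-d\alpha_2\\ \hline
v^3 & 16k+48 & 37k+58 & -21k-10\\
v^2 & 20k^2+108k+160 & 33k^2+123k+126 & -13k^2-15k+34\\
v & 8k^3+48k^2+104k+96 & 10k^3+62k^2+108k+76 & -2k^3-14k^2-4k+20\\
1 & k^4+6k^3+17k^2+24k+16 & k^4+9k^3+21k^2+19k+6 & -3k^3-4k^2+5k+10
\end{array}
\]
Each entry of the last column decreases in $k$ for $k\geq1$, and the values at $k=1$ are $-31,6,0,8$. So $\alpha_1^2-d\alpha_2\leq-31v^3+6v^2+8<0$ for $v\geq1$, contradicting (i).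

\subsection*{The range $u\leq3v$, $a\geq11$}
We contradict (iii). The number $b$ may have either sign, so we view $d^2\alpha_3-\alpha_1^3$ as the value at $\alpha=\alpha_1$ of a quadratic polynomial that is positive everywhere. Since $b=\alpha-3a-4$, we have $b^2+(3a+2)b=(\alpha-3a-4)(\alpha-2)$, so
\[
\alpha_3=\alpha^2-3(a+2)\alpha+\gamma,\qquad\gamma:=a^2+7a+8+2e_2(v^2+3v-a).
\]
Also $d^2-\alpha=(a+6)^2-(a^2-2e_2+3a+4)=2e_2+9a+32=:\beta>0$. Hence
\[
d^2\alpha_3-\alpha_1^3=\beta\alpha^2-3(a+2)d^2\alpha+d^2\gamma .
\]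
The quadratic polynomial with coefficients $\beta$, $-3(a+2)d^2$, $d^2\gamma$ is positive on $\mathbb{R}$ if its discriminant is negative, that is, if $9M^2<4\beta\gamma$, where $M:=(a+2)(a+6)=a^2+8a+12$.

From $u\leq3v$ we get $\frac a4\leq v\leq a$. The functions $v(2a-v)$ and $v^2+3v-a$ increase on this interval, so $e_2\geq\frac7{16}a^2$ and $v^2+3v-a\geq\frac1{16}a(a-4)$. Therefore $\beta\geq\frac78a^2+9a+32\geq\frac78M$, and it suffices to show $18M<7\gamma$. For $a\geq11$ we have $7a(a-4)\geq539>4\cdot128$, so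
\[
\gamma\geq a^2+7a+8+\frac{7a(a-4)}{128}\,a^2\geq5a^2+7a+8 ,
\]
and $7\gamma-18M\geq17a^2-95a-160\geq92a-160>0$. So $d^2\alpha_3>\alpha_1^3$, contradicting (iii).

\subsection*{The range $u\leq3v$, $a\leq10$}
The inequality $u^2>uv+v^2$ requires $u\geq2,4,5$ for $v=1,2,3$. For $v\geq4$ it requires $u>\frac85v$, since $x^2-x-1\leq 0$ on $[0,\frac85]$; then $u\geq7$ and $a\geq11$. With $u\leq3v$ and $u+v\leq10$, eight pairs remain. We evaluate \eqref{eq:alphab}.
\[
\begin{array}{c|ccc|ccc|l}
(u,v)&a&e_2&b&\alpha_1&\alpha_2&\alpha_3&\text{violated condition}\\ \hline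
(2,1)&3&5&-1&12&9&12&\text{(ii): }81<144\\
(3,1)&4&7&2&18&27&52&\text{(ii): }729<936\\
(4,2)&6&20&-4&18&3&138&\text{(ii): }9<2484\\
(5,2)&7&24&1&26&32&224&\text{(ii): }1024<5824\\
(6,2)&8&28&8&36&85&456&\text{(ii): }7225<16416\\
(5,3)&8&39&-14&14&-51&&\alpha_2\geq0\\
(6,3)&9&45&-9&22&-35&&\alpha_2\geq0\\
(7,3)&10&51&-2&32&5&866&\text{(ii): }25<27712
\end{array}
\]
Every pair contradicts Lemma~\ref{lem:ineq}. The first row carries the Chern classes of the bundle in Example~\ref{ex:rk3}: a bundle with these classes exists, but it does not come from a threefold.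

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
Assume \eqref{eq:hyp}. The bundle $G$ is globally generated by Proposition~\ref{prop:gg}. If $H^1(G^*)\neq0$, then Proposition~\ref{prop:dich} puts $G$ in case (a) or case (b), and both have been excluded. So $H^1(G^*)=0$, and Lemma~\ref{lem:dict}(2) gives a cubic that contains $X$ and does not contain $p$. Together with \eqref{eq:easy}, this identifies the base locus of $|\mathcal{I}_X(3)|$ with $X\cup S_4(X)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Barth} Barth, Amer. J. Math. (1970).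

\bibitem{Sierra} Jos\'e Carlos Sierra, \emph{Smooth $n$-dimensional subvarieties of $\mathbb{P}^{2n-1}$ containing a family of very degenerate divisors}, arXiv:math/0701138 (2007).

\bibitem{Zak} Zak, Math. USSR Sb. (1983).

\end{thebibliography}
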